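# Canopied boxes, harmonic measure, and cores of weights for $\mathcal P^2(\mu)$

## 1. A box on the unit circle, standing under a canopy

Write a point of the punctured disc as $z=e^{i\zeta}$ with $\zeta=x+iy$. Then $y=\log(1/|z|)>0$ measures the height of $z$ above the unit circle $\mathbb T$, and $x$ is its angle. The disc $\mathbb D$ minus the origin becomes the upper half-plane modulo $2\pi$, and $\mathbb T$ becomes the real line $y=0$.

Fix a decreasing function $U:(0,1]\to[1,\infty)$. Think of $U(y)$ as a toll charged to a traveler who stops at height $y$; the toll may explode as $y\to0$. Put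
$$q=1-e^{-\pi/2}\in(0,1),\qquad \kappa=\frac1{\log(1/q)} .$$
For $0<h\le\frac12$ put $k=h/2$, $y_j=2^{-j}h$ for $j\ge0$ (so $y_1=k$), and
$$n_j=\Big\lceil \kappa\log\frac{2U(y_{j+2})}{U(y_{j+1})}\Big\rceil\ge1,\qquad T=\sum_{j\ge0}n_jy_j\in(0,\infty],\qquad N_j=n_0+\dots+n_{j-1},\quad N_0=0 .$$

**Definition 1 (canopied box).** Let $b>0$, and suppose $T<\infty$ and $b+T<\pi$. Put $a_j=b+\sum_{i\ge j}n_iy_i$, so that $a_0=b+T$ and $a_j\downarrow b$. Let
$$\tilde B=\{|x|\le b,\ 0\le y\le 2h\}\ \cup\ \bigcup_{j\ge0}\{a_{j+1}\le|x|\le a_j,\ y_j\le y\le 2h\},\qquad B=e^{i\tilde B}.$$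

In the middle, over $|x|\le b$, the box stands on the circle. On either side a roof hangs out to $|x|=a_0$. Under the roof there is, on each side, a tunnel made of channels $\{a_{j+1}<|x|<a_j,\ 0<y<y_j\}$. The $j$-th channel has height $y_j$ and length $n_jy_j$, that is, $n_j$ times its height. The channels get lower as one walks inward, and they end at the foot $|x|=b$.

**Example.** Let $U(y)=1/y$. Every ratio $U(y_{j+2})/U(y_{j+1})$ equals $2$, so $n_j=\lceil\kappa\log4\rceil$. Numerically $\kappa\approx4.291$ and $\kappa\log4\approx5.949$, so $n_j=6$ for all $j$ and $T=6\sum_j y_j=12h$. The canopy is a fixed multiple of $h$ wide.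

The following facts are read off from the definition. The map $\zeta\mapsto e^{i\zeta}$ is injective on $\tilde B$ because $a_0<\pi$. The set $B$ is compact, because the pieces accumulate only at $|x|=b$, where the central piece is. It is connected, because every piece meets the segment $\{y=2h,\ |x|\le a_0\}$. We have $B\cap\mathbb T=\{e^{ix}:|x|\le b\}$, and $B$ contains a relative neighborhood in $\overline{\mathbb D}$ of each point $e^{ix}$ with $|x|<b$. Finally $0\notin B$ and $B\subset\{|z|\ge e^{-2h}\}\subset\{|z|\ge e^{-1}\}$.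

Two computations explain the choice of $n_j$.

**The canopy is not too wide.** Put $d_j=\log\frac{U(y_{j+2})}{U(y_{j+1})}\ge0$. For $0<y\le k$, the numbers $d_i$ with $y_{i+2}\ge y$ telescope: their sum is $\log\frac{U(y_{i^*+2})}{U(y_1)}$ with $i^*$ the last such index (and the sum is $0$ if there is none). Since $U$ is decreasing, $\log\frac{U(y)}{U(k)}\ge\sum_{i:\,y_{i+2}\ge y}d_i$. Integrating over $0<y\le k$,
$$\int_0^k\log\frac{U(y)}{U(k)}\,dy\ \ge\ \sum_i d_i\,y_{i+2}=\frac14\sum_i d_iy_i .$$
As $n_j\le1+\kappa\log2+\kappa d_j$ and $\sum_jy_j=2h=4k$, it follows that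
$$T\le C_0\Big(k+\int_0^k\log\frac{U(y)}{U(k)}\,dy\Big),\qquad C_0=4(1+\kappa). \tag{1}$$

**The canopy is wide enough.** By the choice of $n_j$ we have $q^{n_j}=e^{-n_j/\kappa}\le\frac{U(y_{j+1})}{2U(y_{j+2})}$. Multiplying over $i<j$, the ratios telescope and
$$q^{N_j}\,U(y_{j+1})\le 2^{-j}\,U(y_1)=2^{-j}\,U(k). \tag{2}$$

**What the box is for.** Let a Brownian motion start at $0$ and run until it leaves $\mathbb D\setminus B$. The arc $\{|x|<b\}$ is hidden from it. In exchange, it may stop on $\partial B\cap\mathbb D$, where it pays the toll $U(y)$. To reach the low parts of $\partial B$, where the toll is enormous, it has to crawl through the tunnel. Each stretch of tunnel as long as it is high will be seen to cost a factor $q$ in probability. By (2), the tunnel is just long enough for the probability to beat the growth of $U$. So the expected toll of a whole box is governed by $U(k)$ times the probability of coming near the box (Lemma 2 in Section 6).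

If this expected toll can be made arbitrarily small, we can hide a *dense* family of arcs at a small total expense. What remains is a domain $\Omega\subset\mathbb D$ whose harmonic measure at $0$ sits mostly on $\mathbb T$, but misses a dense open subset of $\mathbb T$. The next section poses the question that such a domain answers.

## 2. The spaces $\mathcal P^2(\mu)$, cores of weights, and the theorems

Let $dA$ be area measure on $\mathbb D$ and $dm$ arc-length measure on $\mathbb T$. We consider measures
$$d\mu(z)=G(1-|z|)\,dA(z)+w(z)\,dm(z), \tag{3}$$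
where $G$ is a continuous, increasing, positive function on $(0,1]$ and $w\in L^1(\mathbb T)$ is a Borel measurable non-negative weight. Let $\mathcal P^2(\mu)$ be the closure of the analytic polynomials in $L^2(\mu)$. Each $f\in\mathcal P^2(\mu)$ is a function on $\overline{\mathbb D}$. On compact subsets of $\mathbb D$ the density $G(1-|z|)$ is bounded below by a positive constant, so by the mean value property $L^2(\mu)$-convergence of polynomials forces locally uniform convergence on $\mathbb D$. Hence $f|_{\mathbb D}$ is analytic.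

The values of $f$ on $\mathbb T$ are limits in $L^2(w\,dm)$, and they may or may not be tied to $f|_{\mathbb D}$.

**Definition 2.** $\mathcal P^2(\mu)$ *is a space of analytic functions on $\mathbb D$* if the restriction map $f\mapsto f|_{\mathbb D}$ is injective on $\mathcal P^2(\mu)$. By linearity: if $f\in\mathcal P^2(\mu)$ and $f|_{\mathbb D}=0$, then $f=0$ $\mu$-a.e.

**Definition 3.** $\mathrm{core}(w)$ is the union of all open arcs $I\subset\mathbb T$ with $\int_I\log w\,dm>-\infty$. A set $E\subset\mathbb T$ is a *carrier* for $w$ if $w=0$ $m$-a.e. on $\mathbb T\setminus E$.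

**Examples.** For $w(e^{ix})=e^{-1/|x|}$, $|x|\le\pi$, we have $\log w=-1/|x|$, which is integrable on an arc exactly when the arc stays away from $1$ (that is, $1$ is not in its closure). So $\mathrm{core}(w)=\mathbb T\setminus\{1\}$, a carrier. For $w=1_E$, where $E$ is $\mathbb T$ minus open arcs of length $2\pi\varepsilon2^{-n}$ about the points of a dense sequence, $0<\varepsilon<1$, every open arc contains an arc on which $w=0$. So $\mathrm{core}(w)=\emptyset$. Since $m(E)\ge2\pi(1-\varepsilon)>0$, the core is not a carrier.

Consider the condition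
$$\int_0^d\log(1/G(x))\,dx<\infty\quad\text{for some }d>0. \tag{4}$$

**Conjecture** (B. Malman, "Shift operators, Cauchy integrals and approximations", arXiv:2308.06495 (2023)). *Assume that $G$ fails to satisfy (4) and $w\in L^1(\mathbb T)$ is a non-negative weight. If $\mathcal P^2(\mu)$, with $\mu$ of the form (3), is a space of analytic functions on $\mathbb D$, then $\mathrm{core}(w)$ is a carrier for $w$.*

In plain words: if the mass inside the disc is so thin near $\mathbb T$ that (4) fails, is it only the core of $w$ that can be tied to the disc? The answer is no. The exact threshold, for regular $G$, is a different condition.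

Write $L(x)=\log(1/G(x))$. Multiplying $G$ by a positive constant changes neither $\mathcal P^2(\mu)$ as a set nor any property studied here, so we normalize $G\le1$, i.e. $L\ge0$. Put
$$\Lambda(x)=L(x)+\log(e/x)\ \ (\ge1,\ \text{decreasing}),\qquad \Phi(t)=\Lambda(t)\Big(t+\int_0^t\log\frac{\Lambda(s)}{\Lambda(t)}\,ds\Big)\in(0,\infty]. \tag{5}$$

**Theorem 1.** *Let $G(x)=\exp\big(-\frac1{x\log(e/x)}\big)$, $0<x\le1$. Then $G$ is continuous, increasing, positive, and fails (4). For every $\varepsilon\in(0,1)$ there is a Borel set $E\subset\mathbb T$ with $m(E)\ge2\pi(1-\varepsilon)$, disjoint from a dense open subset of $\mathbb T$, such that for $w=1_E$ the space $\mathcal P^2(\mu)$ is a space of analytic functions on $\mathbb D$. Here $\mathrm{core}(w)=\emptyset$, which is not a carrier for $w$.*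

So the conjecture is false.

**Theorem 2.** *Let $G$ be continuous, increasing, $0<G\le1$.*

* **(A)** *If $\liminf_{t\to0}\Phi(t)=0$, then for every $\varepsilon\in(0,1)$ there is a set $E$ as in Theorem 1. So for $w=1_E$, $\mathcal P^2(\mu)$ is a space of analytic functions while $\mathrm{core}(w)=\emptyset$.*
* **(B)** *If $\liminf_{x\to0}xL(x)>0$, then for every weight $w\in L^1(\mathbb T)$, with $F=\mathbb T\setminus\mathrm{core}(w)$, we have $1_FL^2(w\,dm)\subset\mathcal P^2(\mu)$ (functions extended by $0$ to $\mathbb D$). Hence if $\mathcal P^2(\mu)$ is a space of analytic functions, then $\mathrm{core}(w)$ is a carrier for $w$.*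
* **(C)** *If $\int_0\log^+L(x)\,dx<\infty$ and $\mathrm{core}(w)$ is a carrier for $w$, then $\mathcal P^2(\mu)$ is a space of analytic functions.*
* **(D)** *Suppose $L(x/2)\le C\,L(x)$ for all small $x$. Then "$\mathrm{core}(w)$ is a carrier $\Rightarrow$ $\mathcal P^2(\mu)$ is a space of analytic functions" holds for all $w$. The implication of the conjecture, "$\mathcal P^2(\mu)$ is a space of analytic functions $\Rightarrow$ $\mathrm{core}(w)$ is a carrier", holds for all $w\in L^1(\mathbb T)$ if and only if $\liminf_{x\to0}xL(x)>0$.*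

## 3. Weights that can be settled by hand

**No weight: $w=0$.** Then $\mu$ has no mass on $\mathbb T$, so $\mathcal P^2(\mu)$ is trivially a space of analytic functions. The core is empty, and the empty set is a carrier of $w=0$. The conjecture's conclusion holds.

**A log-integrable weight: $\int_{\mathbb T}\log w\,dm>-\infty$.** Then $\mathrm{core}(w)=\mathbb T$, and $\mathcal P^2(\mu)$ is a space of analytic functions for every $G$. Indeed, let $W\in H^2$ be the outer function with $|W|^2=w$ on $\mathbb T$. Let $p_n\to f$ in $L^2(\mu)$ with $f|_{\mathbb D}=0$. The functions $Wp_n$ lie in $H^2$, and they are Cauchy there because $\int|W(p_n-p_l)|^2dm=\int|p_n-p_l|^2w\,dm$. Their limit $g\in H^2$ has boundary values $g=Wf$ on $\mathbb T$. But $Wp_n\to0$ pointwise in $\mathbb D$, because $p_n\to f|_{\mathbb D}=0$ there. So $g=0$, and $f=0$ $w\,dm$-a.e. This small argument is the seed of Lemma 1 below.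

**No mass in the disc.** If we could take $G=0$, and $\int_{\mathbb T}\log w\,dm=-\infty$, then Szegő's theorem says that the polynomials are dense in $L^2(w\,dm)$: nothing is tied to the disc. So there is a competition. The mass in $\mathbb D$ tries to tie the boundary values to $f|_{\mathbb D}$, and it gets weaker as $G$ decays faster.

**The test case: $w=1_E$ with $E$ of positive measure missing a dense open set.** The core is empty and not a carrier. If $G$ fails (4), the conjecture predicts that $\mathcal P^2(\mu)$ is not a space of analytic functions. Can one prove this?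

## 4. Moving logarithmic mass along short arcs: proof of (B), and where it stops

To prove the conjecture's conclusion it suffices to produce $1_F$ as a limit of polynomials, where $F=\mathbb T\setminus\mathrm{core}(w)$. The natural attempt is to look for outer functions $h_n$ that are close to $1$ inside $\mathbb D$ and tiny on $F$. Being tiny on $F$ needs a large negative $\log|h_n|$ there, and this has to be balanced by a large positive $\log|h_n|$ very close by. The place to put the positive mass is where $w$ is so small that it does not notice. Near every part of $F$ there is such a place, because $\int\log w=-\infty$ there. Under the hypothesis of (B) this works.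

**Proof of (B).** Let $c>0$ and $x_0\in(0,1]$ be such that $G(x)\le e^{-c/x}$ for $0<x\le x_0$. The set $F$ is closed. If $m(F)=0$, then $1_FL^2(w\,dm)=\{0\}$ and $\mathrm{core}(w)$ is a carrier, so there is nothing to prove. Assume $m(F)>0$, and fix $M\in\mathbb N$.

**Step 1: place the positive mass.** For $n\in\mathbb N$ split $\mathbb T$ into $n$ half-open arcs $J$ of length $\delta=2\pi/n$. Suppose $m(J\cap F)>0$. Then the interior $J^\circ$ meets $F$, so $J^\circ\not\subset\mathrm{core}(w)$ and $\int_J\log w\,dm=-\infty$. Since $\log^+w\le w$ is integrable, $\int_J\log^+(1/w)\,dm=\infty$. The integral of $\min(\frac12\log^+\frac1w,s)1_J$ is continuous in $s$, vanishes at $s=0$, and tends to $\infty$ as $s\to\infty$ by monotone convergence. So there is $s_J\in(0,\infty)$ for which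
$$v_J=\min\big(\tfrac12\log^+\tfrac1w,\ s_J\big)1_J\qquad\text{satisfies}\qquad\int v_J\,dm=M\,m(J\cap F).$$
For the other arcs put $v_J=0$. Let $v_n=\sum_Jv_J$, a bounded function. Where $0<w$ we have $e^{2v_n}w\le\max(1,1/w)\,w=\max(w,1)$, and where $w=0$ the left side is $0$. So
$$e^{2v_n}w\le1+w. \tag{6}$$

**Step 2: the masses cancel weakly.** On each arc $J$, the functions $v_n$ and $M1_F$ have the same integral $M\,m(J\cap F)$. Subtracting a constant value of $\psi$ on each $J$, we get for continuous $\psi$
$$\Big|\int\psi\,(v_n-M1_F)\,dm\Big|\le2M\sum_J\mathrm{osc}_J\psi\; m(J\cap F)\ \longrightarrow\ 0 ,$$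
and the convergence is uniform over families of $\psi$ that are uniformly equicontinuous. Define
$$h_n(z)=\exp\Big(\frac1{2\pi}\int_{\mathbb T}\frac{\xi+z}{\xi-z}\,(v_n-M1_F)\,dm(\xi)\Big).$$
For $z$ in a compact subset of $\mathbb D$ the kernels $\xi\mapsto\frac{\xi+z}{\xi-z}$ are uniformly equicontinuous, so $h_n\to1$ locally uniformly on $\mathbb D$. Since $v_n-M1_F$ is bounded, $h_n\in H^\infty$, and $|h_n|=e^{v_n-M1_F}$ a.e. on $\mathbb T$.

**Step 3: $h_n\in\mathcal P^2(\mu)$.** Here $h_n$ carries its boundary values on $\mathbb T$. The dilations $h_n(r\,\cdot)$, $r<1$, are uniform limits of polynomials on $\overline{\mathbb D}$. As $r\to1$ they are bounded by $\sup|h_n|$ and converge to $h_n$ on $\mathbb D$ and $m$-a.e. on $\mathbb T$, hence $\mu$-a.e. As $\mu$ is finite, they converge in $L^2(\mu)$.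

**Step 4: control on $\mathbb T$.** By (6),
$$\int_{\mathbb T}|h_n|^2w\,dm\le\int(1+w)\,dm,\qquad \int_F|h_n|^2w\,dm\le e^{-2M}\int(1+w)\,dm .$$
Moreover $h_n\to1$ uniformly on compact $Q\subset\mathbb T\setminus F$. To see this, let $3r$ be the arc distance from $Q$ to $F$. An arc $J$ with $v_J\ne0$ meets $F$, so $v_n-M1_F$ vanishes outside the $\delta$-neighborhood of $F$, and for $\delta<r$ it vanishes within arc distance $2r$ of every point of $Q$. Hence $h_n$ extends continuously (indeed analytically) across $Q$, and its value at $z\in Q$ is given by the same formula. In it, the kernel may be replaced by a continuous function of $\xi$ that agrees with $\frac{\xi+z}{\xi-z}$ at arc distance $\ge r$ from $z$. These functions can be taken as rotates of one another, so they are uniformly equicontinuous, and Step 2 applies.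

**Step 5: control in $\mathbb D$.** Let $\mathsf P_z(\xi)=\frac{1-|z|^2}{|\xi-z|^2}$, let $\rho=1-|z|$, and take $\delta<1$. We have $\log|h_n(z)|\le\frac1{2\pi}\int\mathsf P_zv_n\,dm$, and $\int_Jv_n\,dm\le M\delta$ for every $J$.

*Far arcs*, those with $\mathrm{dist}(J,z)\ge\delta$. For $\xi,\xi'\in J$ we have $|\xi-z|\le|\xi'-z|+\delta\le2|\xi'-z|$, so $\sup_J\mathsf P_z\le4\inf_J\mathsf P_z$. Hence $\int_J\mathsf P_zv_n\,dm\le4M\delta\inf_J\mathsf P_z\le4M\int_J\mathsf P_z\,dm$. Summing, the far arcs contribute at most $4M$ to $\frac1{2\pi}\int\mathsf P_zv_n\,dm$.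

*Near arcs* contain a point $\xi$ with $|\xi-z|<\delta$. For $z=0$ there are none since $\delta<1$. For $z\ne0$ we get $\rho<\delta$ and $|\xi-z/|z||<2\delta$. A chord of length $\ell$ subtends an arc of length at most $\pi\ell/2$, so $\xi$ is within arc length $\pi\delta$ of $z/|z|$. The arcs $J$ have length $\delta$, so at most $\lfloor2\pi\rfloor+2\le9$ of them are near. Since $\mathsf P_z\le\frac{1+|z|}{1-|z|}\le\frac2\rho$, each contributes at most $\frac1{2\pi}\cdot\frac2\rho\cdot M\delta$. Together they contribute at most $\frac{9}{\pi}\cdot\frac{M\delta}{\rho}\le\frac{3M\delta}{\rho}$. Thus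
$$|h_n(z)|^2\le\exp\Big(8M+\frac{6M\delta}{1-|z|}\Big). \tag{7}$$
Once $6M\delta\le c$, we have $|h_n|^2G(1-|z|)\le e^{8M}$ if $1-|z|\le x_0$, and $|h_n|^2G(1-|z|)\le e^{8M+c/x_0}G(1)$ otherwise. By dominated convergence, $h_n\to1$ in $L^2(G(1-|z|)\,dA)$.

**Step 6: pass to the limit.** The sequence $(h_n)$ is bounded in $L^2(\mu)$. Let $k_M\in\mathcal P^2(\mu)$ be a weak limit point. By Steps 5 and 4, $k_M=1$ on $\mathbb D$ and $k_M=1$ $w\,dm$-a.e. on each compact $Q\subset\mathbb T\setminus F$, hence on $\mathbb T\setminus F$. By lower semicontinuity of norms, $\int_F|k_M|^2w\,dm\le e^{-2M}\int(1+w)\,dm$. As $M\to\infty$, $k_M\to1_{\overline{\mathbb D}\setminus F}$ in $L^2(\mu)$. Therefore $1_F=1-1_{\overline{\mathbb D}\setminus F}\in\mathcal P^2(\mu)$. Multiplication by a polynomial $p$ is bounded on $L^2(\mu)$ and maps polynomials to polynomials, so $p1_F\in\mathcal P^2(\mu)$.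

**Step 7: fill up $L^2$ on $F$.** We claim $\int_{\mathbb T}\log(w1_F)\,dm=-\infty$. If $m(\mathbb T\setminus F)>0$ this is clear, as the positive part is integrable. Otherwise the open set $\mathbb T\setminus F=\mathrm{core}(w)$ has measure $0$, so it is empty. Then $\int_{\mathbb T}\log w\,dm=-\infty$, since a log-integrable $w$ has core $\mathbb T$. By Szegő's theorem (in the Szegő–Kolmogorov form) polynomials are dense in $L^2(w1_F\,dm)$. If $p_l\to g$ there, then $p_l1_F\to g1_F$ in $L^2(\mu)$. So $1_FL^2(w\,dm)\subset\mathcal P^2(\mu)$.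

**Step 8: conclusion.** If $\mathcal P^2(\mu)$ is a space of analytic functions, then $1_F$, which vanishes on $\mathbb D$, is $0$ in $L^2(\mu)$. So $w=0$ a.e. on $F$, and $\mathrm{core}(w)$ is a carrier. $\square$

**Where it stops.** The hypothesis on $G$ was used once: to absorb the factor $e^{6M\delta/(1-|z|)}$ in (7), with $\delta$ small but *fixed* while $1-|z|\to0$. If $\liminf xL(x)=0$, then $e^{6M\delta/x}G(x)$ is unbounded near $0$ for each fixed $\delta$, and the domination is lost. The factor is not an artifact of crude estimates. Suppose $v_J$ lives on an arc of length $\ell\le1$ with midpoint $\xi_0$, and take $z=(1-\ell)\xi_0$. On that arc $|\xi-z|\le\frac32\ell$, so $\mathsf P_z\ge\frac{\ell}{(9/4)\ell^2}=\frac4{9\ell}$ and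
$$\frac1{2\pi}\int\mathsf P_zv_J\,dm\ \ge\ \frac{2}{9\pi}\cdot\frac{1}{\ell}\int v_J\,dm .$$
When the places where $w$ is small are very short, a mass comparable to $\delta$ is felt at height $\ell\ll\delta$ as a quantity of size $\delta/\ell$. For this, divergence of $\int_0L$ is not what matters; what matters is whether $L(x)$ is at least of size $1/x$. Between the two lies $L(x)=\frac1{x\log(e/x)}$. There we change sides and prove uniqueness instead of approximation.

## 5. Uniqueness through a subdomain

The log-integrable case of Section 3 multiplied $p_n$ by an outer function on $\mathbb D$. If $\log w$ is not integrable, we can try the same on a smaller domain $\Omega\subset\mathbb D$ whose boundary avoids the bad part of $\mathbb T$. The new parts of the boundary lie inside $\mathbb D$. There $p_n$ is controlled by the mass $G\,dA$, at a price that grows towards $\mathbb T$. This price is the toll.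

**The toll.** From now on
$$U(y)=\Lambda(y/4),\qquad 0<y\le1 ,$$
which is decreasing and $\ge1$. For polynomials $p$ and $e^{-1}\le|z|<1$, $y=\log(1/|z|)$,
$$|p(z)|\le\|p\|_\mu\,e^{U(y)}. \tag{8}$$
To see this, note $1-|z|=1-e^{-y}\ge y/2$ for $0<y\le1$, by concavity. Put $s=(1-|z|)/2\ge y/4$. On the disc $D(z,s)$ we have $1-|\xi|\ge s\ge y/4$, so $G(1-|\xi|)\ge G(y/4)$ there. By the mean value property,
$$|p(z)|^2\le\frac1{\pi s^2}\int_{D(z,s)}|p|^2\,dA\le\frac{16}{\pi y^2\,G(y/4)}\,\|p\|_\mu^2 .$$
Half the logarithm of the factor is $\frac12\log\frac{16}\pi+\log\frac1y+\frac12L(y/4)\le L(y/4)+\log\frac{4e}{y}=U(y)$.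

**Harmonic measure.** For an open set $O$ and $z\in O$, let $\omega(z,\cdot\,;O)$ be the exit distribution from $O$ of Brownian motion started at $z$. For example $\omega(0,\cdot\,;\mathbb D)=\frac1{2\pi}m$. If $O\subset O'$ and $A\subset\partial O\cap\partial O'$ is Borel, then $\omega(z,A;O)\le\omega(z,A;O')$, because a path that exits $O$ in $A$ also exits $O'$ at that moment. We call this *monotonicity*. In particular $\omega(0,\cdot\,;O)|_{\mathbb T}\le\frac1{2\pi}m$ if $0\in O\subset\mathbb D$.

Let $\Omega\subset\mathbb D$ be simply connected with $0\in\Omega$, and let $\varphi:\mathbb D\to\Omega$ be a Riemann map with $\varphi(0)=0$. Being bounded, $\varphi$ has radial limits $\varphi^*$ a.e., and they lie in $\partial\Omega$. The map $\varphi^*$ pushes normalized arc length $\sigma$ to $\omega(0,\cdot\,;\Omega)$. Indeed, for continuous $g$ on $\partial\Omega$ let $u(z)=\int g\,d\omega(z,\cdot\,;\Omega)$. All boundary points of a bounded simply connected domain are regular, so $u$ extends continuously by $g$. Then $u\circ\varphi$ is bounded and harmonic with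 radial limits $g\circ\varphi^*$ a.e., and evaluation at $0$ gives $\int g\,d\omega(0,\cdot\,;\Omega)=\int g\circ\varphi^*\,d\sigma$.

**Lemma 1.** *Let $\Omega\subset\mathbb D$ be simply connected, $0\in\Omega$, $\partial\Omega\cap\mathbb D\subset\{|z|\ge e^{-1}\}$, $\omega=\omega(0,\cdot\,;\Omega)$. Assume*
$$\int_{\partial\Omega\cap\mathbb D}U(\log\tfrac1{|z|})\,d\omega<\infty,\qquad\int_{\partial\Omega\cap\mathbb T}\log^+\tfrac1w\,d\omega<\infty .$$
*If $f\in\mathcal P^2(\mu)$ and $f|_{\mathbb D}=0$, then $f=0$ $\omega$-a.e. on $\mathbb T$.*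

*Proof.* **Step 1: the statement makes sense.** The function $f$ is defined on $\mathbb T$ only up to $w\,dm$-null sets. By the second hypothesis $w>0$ $\omega$-a.e. on $\mathbb T$, and $\omega|_{\mathbb T}\le m/2\pi$. If $A\subset\mathbb T$ is $w\,dm$-null, then $m(A\cap\{w>0\})=0$, so $\omega(A)=0$. Hence $\omega|_{\mathbb T}\ll w\,dm$.

**Step 2: transport to $\mathbb D$ and damp.** Let $p_n\to f$ in $L^2(\mu)$ with $\|p_n\|_\mu\le C$. Then $p_n\to0$ pointwise on $\mathbb D$. With $\varphi$ as above, define on the circle
$$V=U(\log1/|\varphi^*|)\ \text{ where }\varphi^*\in\mathbb D,\qquad V=\tfrac12\log^+\big(1/w(\varphi^*)\big)\ \text{ where }\varphi^*\in\mathbb T .$$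
By hypothesis $0\le V\in L^1(\sigma)$. Let $H$ be the outer function with $|H^*|=e^{-V}$, so $|H|\le1$ and $H^*\ne0$ a.e. The functions $F_n=H\cdot(p_n\circ\varphi)$ are in $H^\infty(\mathbb D)$, and $F_n^*=H^*\,p_n(\varphi^*)$ a.e.

**Step 3: $F_n^*$ converges in $L^2(\sigma)$.** On $\{\varphi^*\in\mathbb D\}$, (8) gives $|F_n^*|\le C$, and $F_n^*\to0$ pointwise because $p_n\to0$ on $\mathbb D$. By bounded convergence $F_n^*\to0$ in $L^2$ there. On $\{\varphi^*\in\mathbb T\}$ we have $|H^*|^2=\min(1,w(\varphi^*))$, so
$$\int_{\{\varphi^*\in\mathbb T\}}|H^*|^2\,|p_n(\varphi^*)-f(\varphi^*)|^2\,d\sigma=\int_{\mathbb T}|p_n-f|^2\min(1,w)\,d\omega\le\frac1{2\pi}\int_{\mathbb T}|p_n-f|^2\,w\,dm\to0 .$$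

**Step 4: identify the limit.** By Step 3, $F_n$ converges in $H^2$ to some $F$ with $F^*=H^*f(\varphi^*)$ on $\{\varphi^*\in\mathbb T\}$. But $F_n(z)=H(z)\,p_n(\varphi(z))\to0$ for every $z\in\mathbb D$, so $F=0$. As $H^*\ne0$ a.e., $f(\varphi^*)=0$ a.e. on $\{\varphi^*\in\mathbb T\}$, which says $f=0$ $\omega$-a.e. on $\mathbb T$. $\square$

## 6. What a wall costs, with and without a canopy

To use Lemma 1 we must cut arcs of $\mathbb T$ out of the boundary, and the toll integral over the new walls must be finite, or even small.

**A plain wall.** Try the box without canopy, $B_0=\{e^{i\zeta}:|x|\le b,\ 0\le y\le2h\}$ with $b<\pi$. Near the foot $x=b$, $y=0$ its complement is a quadrant. For small $r$, the quarter disc $S=\{|\zeta-b|<r,\ x>b,\ y>0\}$ maps by $e^{i\zeta}$ injectively into $\mathbb D\setminus B_0$. The map $(\zeta-b)^2$ takes $S$ onto the upper half-disc of radius $r^2$ and the wall point $b+iy$ to $-y^2$. Harmonic measure of a half-disc has a positive continuous density on the open diameter, and $d(y^2)=2y\,dy$. So harmonic measure of $S$ has density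 at least $c\,y$ on $\{x=b,\ 0<y\le r/2\}$, and by monotonicity and Harnack's inequality so has $\omega(0,\cdot\,;\mathbb D\setminus B_0)$, with another $c>0$. Hence the toll is at least $c\int_0^{r/2}y\,U(y)\,dy$. For $L(x)=x^{-2}$ we have $U(y)\ge16/y^2$, and the toll is infinite.

Leaning the wall outward, so that the exterior angle is $\alpha\in(0,\pi)$, replaces the square by the power $\pi/\alpha$ and the density by at least $c\,r^{\pi/\alpha-1}$ at distance $r$ from the foot. For $L(x)=\exp(x^{-1/2})$ the toll is then infinite for *every* $\alpha$, since at distance $r$ the height is at most $r$ and $U\ge\exp(2r^{-1/2})$. Yet $\int_0\log^+L<\infty$ here, and (C) claims something about this $L$. What is needed is a foot that is harder to reach than any corner: the canopy of Section 1.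

In the coordinate $\zeta$, the boundary of the canopied box in the disc is $\partial B\cap\mathbb D=A_0\cup\bigcup_j(W_j^+\cup W_j^-)$ with
$$A_0=\{y=2h,\ |x|\le a_0\}\cup\{|x|=a_0,\ h\le y\le2h\},$$
$$W_j^\pm=\{a_{j+1}\le\pm x<a_j,\ y=y_j\}\cup\{\pm x=a_{j+1},\ y_{j+1}\le y\le y_j\}.$$
The points with $|x|=b$ and $0<y<2h$ are interior to $B$, because $y_j\to0$.

**Lemma 2.** *For a canopied box $B$,*
$$\int_{\partial B\cap\mathbb D}U(\log\tfrac1{|z|})\,d\omega(0,\cdot\,;\mathbb D\setminus B)\le5\,\theta\,U(k), \tag{9}$$
*where $\theta\le1$, and $\theta\le4R/\pi$ with $R=b+T+2h$ if $2R\le\pi$.*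

*Proof.* Brownian motion in $\mathbb D$ started at a point $\ne0$ a.s. avoids $0$, and it lifts under $z=e^{i\zeta}$ to a time-changed Brownian motion in the upper half-plane. For $0\le i<n_j$ consider the cross-sections of the channels
$$K^\pm_{j,i}=\{\pm x=a_j-iy_j,\ 0<y<y_j\}.$$
So $K^\pm_{0,0}$ are the two mouths of the tunnel. Let $\theta$ be the probability that Brownian motion from $0$ hits $(B\cap\mathbb D)\cup K^+_{0,0}\cup K^-_{0,0}$ before leaving $\mathbb D$. This set is relatively closed in $\mathbb D$, and trivially $\theta\le1$.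

**Step 1: the probability of coming near the box.** Let $2R\le\pi$, and let $P$ be the Poisson integral of the indicator of $\{e^{ix}:|x|\le2R\}$, so $P(0)=\frac{4R}{2\pi}=\frac{2R}\pi$. The set in the definition of $\theta$ lies over $\{|x|\le R,\ 0<y\le R\}$. At such points, writing $P$ as the half-plane Poisson integral of the periodic indicator and keeping only $[x-R,x+R]\subset[-2R,2R]$,
$$P\ge\frac1\pi\int_{x-R}^{x+R}\frac{y\,dt}{(x-t)^2+y^2}=\frac2\pi\arctan\frac Ry\ge\frac12 .$$
Since $P\ge0$ is bounded and harmonic, optional stopping gives $P(0)\ge\theta/2$. So $\theta\le4R/\pi$.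

**Step 2: one step in a channel costs a factor $q$.** Let the motion start at a point of $K^+_{j,i}$ lifted to $\zeta_0=x_0+iy_0$, $0<y_0<y_j$. Let $K'$ be the next cross-section: $K^+_{j,i+1}$, or $K^+_{j+1,0}$ if $i=n_j-1$. In both cases $K'$ lies over $x=x_0-y_j$ modulo $2\pi$. The function
$$g(\zeta)=e^{-\pi y/(2y_j)}\cos\frac{\pi(x-x_0)}{2y_j}$$
is bounded and harmonic in the half-strip $\{|x-x_0|<y_j,\ y>0\}$, vanishes on its vertical sides, and is $\le1$ on its base. By optional stopping, the lifted motion leaves the half-strip through the base with probability at least $g(\zeta_0)=e^{-\pi y_0/(2y_j)}\ge e^{-\pi/2}$. On this event the motion leaves $\mathbb D$ without having met $K'$: every lift of $K'$ has abscissa at distance $\ge y_j$ from $x_0$, since $2\pi-y_j\ge y_j$. Hence the probability of hitting $K'$ before leaving $\mathbb D\setminus B$ is at most $q$. The left side is symmetric.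

**Step 3: one cannot skip a cross-section.** Let $\eta(x)=y_j$ for $a_{j+1}<x\le a_j$. Over $b<x\le a_0$, the points of $\mathbb D\setminus B$ are those with $0<y<\eta(x)$ and those with $y>2h$. For $b<c\le a_0$ let
$$V_c=\{e^{i\zeta}:b<x<c,\ 0<y<\eta(x)\},\qquad K_c=\{e^{i\zeta}:x=c,\ 0<y<\eta(c)\}.$$
For $c=a_j-iy_j$, $0\le i<n_j$, we have $K_c=K^+_{j,i}$. The set $V_c$ is open, because $\eta$ is lower semicontinuous. The set $V_c\cup K_c$ is relatively closed in $\mathbb D\setminus B$: a point of $\mathbb D\setminus B$ that is a limit of points of $V_c\cup K_c$ has $b\le x\le c$ and $0<y\le h<2h$. It does not have $x=b$, since such points are in $B$. So $b<x\le c$ and $y<\eta(x)$. Therefore a path in $\mathbb D\setminus B$ that starts at $0$ and reaches $V_c\cup K_c$ is on $K_c$ at the first time it does so.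

If a path exits $\mathbb D\setminus B$ at a point of $W_j^+$, it is in $V_{a_j}$ just before, because the points of $\mathbb D\setminus B$ near that point satisfy $b<x<a_j$ and $y<2h$. So it has hit $K^+_{j,0}$. As $K_{c'}\subset V_c$ for $c'<c$, it has hit successively
$$K^+_{0,0},\dots,K^+_{0,n_0-1},\ K^+_{1,0},\ \dots,\ K^+_{j,0},$$
which is $N_j$ steps after $K^+_{0,0}$. By Step 2 and the strong Markov property, $\omega(0,W_j^+)\le\theta\,q^{N_j}$; for $j=0$ this is just $\le\theta$. The same holds for $W_j^-$. Clearly $\omega(0,A_0)\le\theta$.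

**Step 4: add the tolls.** On $A_0$ heights are at least $h$, so $U\le U(h)\le U(k)$. On $W_j^\pm$ heights are at least $y_{j+1}$, so $U\le U(y_{j+1})$. By (2) the integral is at most
$$\theta\Big[U(k)+2\sum_{j\ge0}q^{N_j}U(y_{j+1})\Big]\le\theta\,U(k)\Big[1+2\sum_{j\ge0}2^{-j}\Big]=5\,\theta\,U(k).\qquad\square$$

**Corollary 3.** *Take $b=h$, so $R=3h+T=6k+T$, and put $t=k/4$. There is an absolute constant $C_1$ with $R\le R\,U(k)\le C_1\Phi(t)$, and if $2R\le\pi$, then*
$$\int_{\partial B\cap\mathbb D}U(\log\tfrac1{|z|})\,d\omega(0,\cdot\,;\mathbb D\setminus B)\le\frac{20}\pi R\,U(k)\le C_1\Phi(t). \tag{10}$$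
*So if $\liminf_{t\to0}\Phi(t)=0$, there are canopied boxes with $b=h$ arbitrarily small and the left side of (10) arbitrarily small.*

*Proof.* By (1), $R\le(6+C_0)\big(k+\int_0^k\log\frac{U(y)}{U(k)}dy\big)$. With $U(y)=\Lambda(y/4)$ and $y=4s$, the bracket equals $4\big(t+\int_0^t\log\frac{\Lambda(s)}{\Lambda(t)}ds\big)$, and $U(k)=\Lambda(t)$. So $R\,U(k)\le4(6+C_0)\Phi(t)$, and $R\le R\,U(k)$ since $U\ge1$. The first inequality in (10) is (9) with $\theta\le4R/\pi$. If $\Phi(t)$ is small along a sequence $t\to0$, put $h=8t$. Then $R$ is small, so $T<\infty$, $b+T<\pi$ and $2R\le\pi$ hold automatically. $\square$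

## 7. Boxes at a dense set of points: proof of (A)

Assume $\liminf_{t\to0}\Phi(t)=0$ and let $\varepsilon\in(0,1)$.

**Step 1: the domain.** We want a domain whose boundary misses a dense open part of $\mathbb T$ at total toll $\varepsilon$. Let $\{\xi_n\}_{n\ge1}$ be dense in $\mathbb T$. By Corollary 3 choose rotated canopied boxes $B_n$, with base arc $J_n=B_n\cap\mathbb T$ centered at $\xi_n$, such that
$$\int_{\partial B_n\cap\mathbb D}U\,d\omega(0,\cdot\,;\mathbb D\setminus B_n)\le\varepsilon2^{-n},\qquad2h_n\le2^{-n} .$$
(Here and below $U$ is evaluated at $\log\frac1{|z|}$.) Let $K=\bigcup_nB_n$. Since $B_n\subset\{|z|\ge e^{-2h_n}\}$, only finitely many $B_n$ meet a given compact subset of $\mathbb D$. So $O=\mathbb D\setminus K$ is open, and $0\in O$. Let $\Omega$ be the component of $O$ containing $0$.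

**Step 2: $\Omega$ is simply connected.** The set $\hat{\mathbb C}\setminus O=(\hat{\mathbb C}\setminus\mathbb D)\cup K$ is connected, as each $B_n$ is connected and meets $\mathbb T$. Next, $\hat{\mathbb C}\setminus\Omega$ is the union of $\hat{\mathbb C}\setminus O$ and the other components of $O$. Each such component is connected and has a boundary point, which lies in $\hat{\mathbb C}\setminus O$; adding the component to $\hat{\mathbb C}\setminus O$ therefore keeps the set connected. So $\hat{\mathbb C}\setminus\Omega$ is connected, and $\Omega$ is simply connected.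

**Step 3: harmonic measure of $\Omega$.** Let $\omega=\omega(0,\cdot\,;\Omega)$. A point of $\partial\Omega\cap\mathbb D$ is not in $O$, so it lies in some $B_n$. It is a limit of points outside $B_n$, so it lies in $\partial B_n$. Hence $\partial\Omega\cap\mathbb D\subset\bigcup_n\partial B_n$. Since $\Omega\subset\mathbb D\setminus B_n$, monotonicity gives
$$\int_{\partial\Omega\cap\mathbb D}U\,d\omega\le\sum_n\int_{\partial B_n\cap\mathbb D}U\,d\omega(0,\cdot\,;\mathbb D\setminus B_n)\le\varepsilon .$$
As $U\ge1$, this yields $\omega(\mathbb D)\le\varepsilon$ and $\omega(\mathbb T)\ge1-\varepsilon$.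

**Step 4: the set $E$.** Let $w_0=2\pi\,d\omega|_{\mathbb T}/dm$, so $0\le w_0\le1$. Points of the relative interior $J_n^\circ$ have a relative neighborhood in $\overline{\mathbb D}$ contained in $B_n$, so they are not in $\partial\Omega$. With the dense open set $\mathcal V=\bigcup_nJ_n^\circ$ we get $\omega(\mathcal V)=0$. Choose a Borel version of $w_0$ that vanishes on $\mathcal V$, and put
$$E=\{w_0>0\},\qquad w=1_E .$$
Then $E$ is disjoint from $\mathcal V$, and $m(E)\ge\int w_0\,dm=2\pi\,\omega(\mathbb T)\ge2\pi(1-\varepsilon)$.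

**Step 5: the core is empty.** Every open arc $I$ contains an arc of $\mathcal V$, where $w=0$. Since $w\le1$, $\int_I\log w\,dm=-\infty$. Hence $\mathrm{core}(w)=\emptyset$, and as $m(E)>0$ it is not a carrier.

**Step 6: $\mathcal P^2(\mu)$ is a space of analytic functions.** We check Lemma 1. The domain $\Omega$ is simply connected and contains $0$, and $\partial\Omega\cap\mathbb D\subset\{|z|\ge e^{-1}\}$ because $2h_n\le1$. The toll is at most $\varepsilon$. Finally $\omega(\mathbb T\setminus E)=0$, so $\log^+(1/w)=0$ $\omega$-a.e. on $\mathbb T$. So if $f\in\mathcal P^2(\mu)$ and $f|_{\mathbb D}=0$, then $f=0$ $\omega$-a.e. on $\mathbb T$. On $E=\{w_0>0\}$ the measures $\omega$ and $m$ have the same null sets, so $f=0$ $m$-a.e. on $E$. Hence $f=0$ $\mu$-a.e. $\square$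

Note the logic: $w$ is not given in advance. The domain comes first, and the weight is the indicator of the place where its harmonic measure lands on $\mathbb T$.

## 8. One box over the complementary arc: proof of (C)

Assume $\int_0\log^+L\,dx<\infty$ and that $\mathrm{core}(w)$ is a carrier. Let $f\in\mathcal P^2(\mu)$ with $f|_{\mathbb D}=0$. We show $f=0$ a.e. on each arc $I$ that makes up the core. To isolate $I$ we cover the rest of the circle by a single box; now the toll need only be finite, but the canopy must be narrow.

**Step 1: narrow canopies exist.** From $\Lambda(x)\le2\max(L(x),\log(e/x))$ and $\log(e/x)\ge1$ we get $\log\Lambda(x)\le\log2+\log^+L(x)+\log\log(e/x)$. This is integrable near $0$, so $\int_0\log U<\infty$. By (1) and $U(k)\ge1$, $T=T(h)\le C_0\big(k+\int_0^k\log U\,dy\big)\to0$ as $h\to0$.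

**Step 2: the domain.** Let $I$ be an open arc with $\int_I\log w\,dm>-\infty$. If $I=\mathbb T$, replace it by $\mathbb T$ minus a point. The disc part of $\mu$ is rotation invariant, so after a rotation $I=\{e^{ix}:|x|<a\}$ with $a\le\pi$. Let $0<a'<a$. Take the canopied box $B$ rotated so that its base is centered at $-1$, with $b=\pi-a'$ and $h$ so small that $T<a'$; then $b+T<\pi$. Let $\Omega$ be the component of $\mathbb D\setminus B$ containing $0$. It is simply connected by the argument of Section 7, Step 2, with $K=B$. Let $\omega=\omega(0,\cdot\,;\Omega)$, which is the same as $\omega(0,\cdot\,;\mathbb D\setminus B)$.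

**Step 3: apply Lemma 1.** By Lemma 2 with $\theta\le1$, $\int_{\partial\Omega\cap\mathbb D}U\,d\omega\le5U(k)<\infty$. The relatively interior points of the base of $B$ are not in $\partial\Omega$, so $\partial\Omega\cap\mathbb T\subset\{e^{ix}:|x|\le a'\}\subset I$. As $\omega|_{\mathbb T}\le m/2\pi$,
$$\int_{\partial\Omega\cap\mathbb T}\log^+\frac1w\,d\omega\le\frac1{2\pi}\int_I\log^+\frac1w\,dm<\infty,$$
where finiteness follows from $\int_I\log w\,dm>-\infty$ and $\log^+w\in L^1$. Lemma 1 gives $f=0$ $\omega$-a.e. on $\mathbb T$.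

**Step 4: from $\omega$ to arc length.** We claim $m\ll\omega$ on the arc $\{|x|<a'-T\}$. The box $B$ lies over angles at distance at most $b+T$ from $\pi$, that is, over $|x|\ge a'-T$. So the sector $\{re^{ix}:0\le r<1,\ |x|<a'-T\}$ does not meet $B$. All its points are joined to $0$ by radii, so it lies in $\Omega$. Let $\zeta_0$ be in the arc and $r$ small; the lens $\Delta=\mathbb D\cap D(\zeta_0,r)$ is contained in the sector. The lens is mapped by a Möbius map to a plane sector and then by a power to a half-plane. Both maps extend analytically with nonzero derivative across the open arc $\mathbb T\cap D(\zeta_0,r)$, so harmonic measure of $\Delta$ has positive density there. Fix $z_1\in\Delta$. If $A\subset\mathbb T\cap D(\zeta_0,r)$ has $\omega(A)=0$, then $\omega(z_1,A;\Omega)=0$ by Harnack's inequality. So $\omega(z_1,A;\Delta)=0$ by monotonicity, and $m(A)=0$. This proves the claim.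

**Step 5: exhaust.** Hence $f=0$ a.e. on $\{|x|<a'-T\}$. Letting $h\to0$ (so $T\to0$) and then $a'\to a$, $f=0$ a.e. on $I$. Countably many such arcs cover the open set $\mathrm{core}(w)$, which is a carrier. So $f=0$ $w\,dm$-a.e. on $\mathbb T$, and $f=0$ $\mu$-a.e. $\square$

## 9. Doubling functions: proof of (D) and of Theorem 1

**Proof of (D).** **Step 1: doubling bounds $\Phi$.** Let $L(x/2)\le CL(x)$ for $0<x\le x_0$ with $x_0\le1$. We may take $C\ge2$. On $(0,1]$ we have $\log(2e/x)=\log2+\log(e/x)\le2\log(e/x)$, so also $\Lambda(x/2)\le C\Lambda(x)$ for $x\le x_0$. Let $t\le x_0$. For $2^{-j-1}t<s\le2^{-j}t$ we get $\Lambda(s)\le\Lambda(2^{-j-1}t)\le C^{j+1}\Lambda(t)$, and therefore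
$$\int_0^t\log\frac{\Lambda(s)}{\Lambda(t)}\,ds\le\sum_{j\ge0}2^{-j-1}t\,(j+1)\log C=2t\log C . \tag{11}$$

**Step 2: from the core to analyticity.** By (11), $\int_0\log\Lambda<\infty$. As $L\le\Lambda$ and $\Lambda\ge1$, $\int_0\log^+L<\infty$, so (C) applies to every $w$ whose core is a carrier.

**Step 3: the implication of the conjecture.** If $\liminf_{x\to0}xL(x)>0$, it holds for all $w$ by (B). If $\liminf_{x\to0}xL(x)=0$, then (11) gives
$$\Phi(t)\le(1+2\log C)\,t\Lambda(t)=(1+2\log C)\big(tL(t)+t\log(e/t)\big),$$
so $\liminf_{t\to0}\Phi(t)=0$, and (A) provides a $w$ for which it fails. $\square$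

**Proof of Theorem 1.** Here $L(x)=\frac1{x\log(e/x)}$. The function $x\log(e/x)$ has derivative $\log(1/x)\ge0$ on $(0,1]$, so $L$ is decreasing and $G$ is increasing; $G$ is continuous and positive, and $G\le1$. With $u=\log(e/x)$, $\int_0^dL\,dx=\int_{\log(e/d)}^\infty\frac{du}u=\infty$, so (4) fails. Next, $\frac{L(x/2)}{L(x)}=\frac{2\log(e/x)}{\log(2e/x)}\le2$, so $L$ is doubling. Finally $xL(x)=\frac1{\log(e/x)}\to0$. By Step 3 of the proof of (D), $\liminf\Phi=0$, and (A) gives, for every $\varepsilon\in(0,1)$, the set $E$ with all the properties stated. $\square$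

The same computation covers every $L(x)=\frac1{x(\log(e/x))^\alpha}$ with $0<\alpha\le1$. The derivative of $x(\log(e/x))^\alpha$ is $(\log(e/x))^{\alpha-1}(\log(e/x)-\alpha)\ge0$, so $G$ is increasing. The integral $\int_0L$ becomes $\int^\infty u^{-\alpha}\,du=\infty$. The ratio $L(x/2)/L(x)$ is at most $2$, and $xL(x)\to0$. So (A) applies to each of these functions, all of which fail (4).

For doubling $L$, (D) is a complete answer. Without regularity of $L$, what has been proved is that the implication of the conjecture holds for all $w$ if $\liminf xL(x)>0$, and fails for some $w$ if $\liminf\Phi=0$. Nothing is claimed for irregular $L$ with $\liminf xL(x)=0<\liminf\Phi$.
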